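\title{Locally uniformly rotund renormings of $\mathcal C(K)$ for separable Rosenthal compacta}

\begin{abstract}
We prove that $\mathcal C(K)$ admits an equivalent locally uniformly rotund norm whenever $K$ is a nonempty closed subset of a separable Rosenthal compact. This confirms a conjecture posed by Haydon, Molt\'o and Orihuela. The proof uses two properties of a countable dense set $D$ of the ambient space: the restrictions to $D$ of the continuous functions form an analytic set, and every sequence in $D$ has a convergent subsequence. If the renorming fails, we build random continuous functions whose values at a sequence of points of $D$ have large, mutually orthogonal martingale differences, and the two properties exclude this. As a consequence, the dual of a separable Banach space not containing $\ell_1$ has an equivalent locally uniformly rotund norm. We also include a proof that separability cannot be dropped.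
\end{abstract}

\section{Introduction}

Banach spaces are real, compact spaces are Hausdorff, and $\mathbb N=\{0,1,2,\dots\}$. For a compact space $K$, $\mathcal C(K)$ is the Banach space of continuous real functions on $K$ with the supremum norm.

A norm is \emph{locally uniformly rotund} (LUR; also \emph{locally uniformly convex}) if $\|x_n\|=\|x\|=1$ and $\|x_n+x\|\to2$ imply $\|x_n-x\|\to0$. In words: if the midpoint of a chord of the unit sphere starting at $x$ is close to the sphere, then the chord is short. A Hilbert norm is LUR, because $\|x_n-x\|^2=4-\|x_n+x\|^2$. The supremum norm of $\mathcal C(K)$ is not LUR as soon as $K$ has two points $t_0\ne t_1$: if $0\le y\le1$, $y(t_0)=1$ and $y(t_1)=0$, then $\|1+y\|=2$ while $\|1-y\|=1$. So the meaningful question is for which $K$ the space $\mathcal C(K)$ is \emph{LUR renormable}, that is, has an LUR norm equivalent to the supremum norm.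

A \emph{Polish space} is a separable completely metrizable space. A real function on a Polish space $\Gamma$ is \emph{Baire-1} if it is the pointwise limit of a sequence of continuous functions; for example, the indicator of a nonempty closed set $F$ is the limit of $\max(0,1-n\operatorname{dist}(\cdot,F))$. Let $\mathcal B_1(\Gamma)$ be the space of Baire-1 functions with the topology of pointwise convergence. A compact space is a \emph{Rosenthal compact} if it is homeomorphic to a subset of $\mathcal B_1(\Gamma)$ for some Polish $\Gamma$. The choice $\Gamma=\mathbb N$ gives the compact subsets of $\mathbb R^{\mathbb N}$, that is, the metrizable compacta; uncountable $\Gamma$ give nonmetrizable examples. The following conjecture is posed in \cite{HMO}.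

\begin{quote}
\emph{If $K$ is a separable Rosenthal compact, then $\mathcal C(K)$ admits an equivalent LUR norm.}
\end{quote}

We prove it in a form that passes to closed subsets.

\begin{theorem}\label{thm:rosenthal}
Let $L$ be a separable Rosenthal compact and let $K\subset L$ be closed and nonempty. Then $\mathcal C(K)$ admits an equivalent LUR norm. In particular (case $K=L$), the conjecture holds.
\end{theorem}

Only two consequences of the hypothesis are needed. A subset of a Polish space is \emph{analytic} if it is empty or the continuous image of a Polish space. For a compact space $L$ with a countable dense subset $D$ consider: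
\begin{itemize}
\item[(P1)] $\{f|_D: f\in\mathcal C(L)\}$ is an analytic subset of the Polish space $\mathbb R^D$;
\item[(P2)] every sequence in $D$ has a subsequence converging in $L$.
\end{itemize}

\begin{theorem}\label{thm:main}
Let $L$ be a nonempty compact space with a countable dense set $D$ satisfying \textup{(P1)} and \textup{(P2)}, and let $K\subset L$ be closed and nonempty. Then $\mathcal C(K)$ admits an equivalent LUR norm.
\end{theorem}

The conjecture lies between an easy positive case and two counterexamples. For metrizable $K$ the space $\mathcal C(K)$ is separable, and the renorming follows at once from the criterion that we use (Example~\ref{ex:separable}). Separability of $K$ alone is not enough, as $\beta\mathbb N$ shows (Example~\ref{ex:linfty}), and being a Rosenthal compact alone is not enough either (Proposition~\ref{prop:nonseparable}). Both counterexamples have the same mechanism: every function of some family can be changed in infinitely many disjointly supported ways, and the changes can be iterated infinitely often. When the places of the changes are recorded by points $e_0,e_1,\dots$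 of a countable dense set, infinite iteration produces a continuous function that oscillates along $(e_s)$, which is impossible along a convergent subsequence. This suggests a positive answer. The work consists in showing that every failure of LUR renormability contains such a mechanism, at least on average.

Section~\ref{sec:ideal} recalls the criterion and tests it on examples. Section~\ref{sec:param} reduces Theorem~\ref{thm:rosenthal} to Theorem~\ref{thm:main}, which is proved in Sections~\ref{sec:cubes}--\ref{sec:lazy}. Section~\ref{sec:consequences} contains two applications to Banach spaces, and Section~\ref{sec:nonseparable} the nonseparable example.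

\section{Half-spaces and a $\sigma$-ideal}\label{sec:ideal}

An \emph{open half-space} of a Banach space $X$ is a set $H=\{z\in X: x^*(z)>\alpha\}$ with $x^*\in X^*$, $\alpha\in\mathbb R$. We never construct a norm directly; we use the following characterization.

\begin{theorem}[Molt\'o--Orihuela--Troyanski \cite{MOT}; see also Raja \cite{Raja}]\label{thm:MOT}
A Banach space $X$ admits an equivalent LUR norm if and only if for every $\varepsilon>0$ one can write $X=\bigcup_{n\in\mathbb N}X_n$ so that for all $n$ and all $x\in X_n$ there is an open half-space $H$ with $x\in H$ and $\operatorname{diam}(H\cap X_n)<\varepsilon$.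
\end{theorem}

It is convenient to turn the condition into a notion of smallness for subsets of $X$. Let $B[x,\varepsilon]$ be the closed ball.

\begin{definition}
For $\varepsilon>0$, $\mathcal N_\varepsilon$ is the family of all $A\subset X$ that can be written as $A=\bigcup_{n\in\mathbb N}A_n$ so that for all $n$ and all $x\in A_n$ there is an open half-space $H\ni x$ with $H\cap A_n\subset B[x,\varepsilon]$.
\end{definition}

The family $\mathcal N_\varepsilon$ is a $\sigma$-ideal: a subset $A'$ of $A$ is decomposed by the sets $A'\cap A_n$, and a countable union of countable decompositions is a countable decomposition. If $x\in H\cap A_n$, then $\operatorname{diam}(H\cap A_n)<\varepsilon$ implies $H\cap A_n\subset B[x,\varepsilon]$, which in turn implies $\operatorname{diam}(H\cap A_n)\le2\varepsilon$. So Theorem~\ref{thm:MOT} reads: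
\begin{equation}\label{eq:criterion}
X\text{ is LUR renormable}\iff X\in\mathcal N_\varepsilon\text{ for every }\varepsilon>0 .
\end{equation}

A point that no half-space can cut off from the far part of a set is an approximate average of far points. For $A\subset X$ let
\[
E_\varepsilon(A)=\{x\in A:\ x\in\overline{\operatorname{conv}}\,(A\setminus B[x,\varepsilon])\},
\]
the closure being taken in norm.

\begin{lemma}\label{lem:E}
If $A\notin\mathcal N_\varepsilon$, then $E_\varepsilon(A)\notin\mathcal N_\varepsilon$.
\end{lemma}

\begin{proof}
Let $x\in A\setminus E_\varepsilon(A)$. By the Hahn--Banach theorem some open half-space $H$ contains $x$ and misses the closed convex set $\overline{\operatorname{conv}}\,(A\setminus B[x,\varepsilon])$; thus $H\cap A\subset B[x,\varepsilon]$. Hence $A\setminus E_\varepsilon(A)\in\mathcal N_\varepsilon$, with a decomposition into one piece, and $E_\varepsilon(A)\in\mathcal N_\varepsilon$ would give $A\in\mathcal N_\varepsilon$.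
\end{proof}

\begin{example}\label{ex:separable}
A separable $X$ is a countable union of sets of diameter at most $\varepsilon$, and for such pieces any half-space containing $x$ works. So separable spaces are LUR renormable.
\end{example}

In a nonseparable space the simplest test is a set $A$ whose points have mutual distance $1$. It belongs to $\mathcal N_{1/2}$ exactly when $A=\bigcup_nA_n$ and each $x\in A_n$ lies in an open half-space $H$ with $H\cap A_n=\{x\}$.

\begin{example}\label{ex:split}
Let $K$ be the set of nonincreasing functions $[0,1]\to\{0,1\}$, that is, of the indicators $\mathbf 1_{[0,t]}$ and $\mathbf 1_{[0,t)}=1-\mathbf 1_{[t,1]}$, $t\in[0,1]$. It is closed in $\{0,1\}^{[0,1]}$ and consists of Baire-1 functions. The functions $0$ and $\mathbf 1_{[0,q]}$, $q$ rational, are dense (let $q\downarrow t$, or $q\uparrow t$ with $q<t$). So $K$ is a separable Rosenthal compact. The evaluations $\pi_s(h)=h(s)$, $s\in[0,1]$, have mutual distance $1$ in $\mathcal C(K)$, so $\mathcal C(K)$ is not separable. Yet $\{\pi_s: s\in[0,1]\}\in\mathcal N_{1/2}$: the functional $f\mapsto f(\mathbf 1_{[0,t]})-f(\mathbf 1_{[0,t)})$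 equals $1$ at $\pi_t$ and $0$ at every other $\pi_s$.
\end{example}

The next lemma explains why disjointly supported changes are invisible to half-spaces.

\begin{lemma}\label{lem:disjoint}
Let $X$ be a Banach space of bounded functions on a set, with the supremum norm. Let $x\in X$, let $H\ni x$ be an open half-space, and let $(V_i)_{i\in I}$ be subsets of $B[x,1]$ such that $(v-x)(v'-x)=0$ pointwise whenever $v\in V_i$, $v'\in V_{i'}$, $i\ne i'$. Then $V_i\subset H$ for all but finitely many $i$.
\end{lemma}

\begin{proof}
Let $H=\{x^*>\alpha\}$ and $\delta=x^*(x)-\alpha>0$. If $i_1,\dots,i_n$ are distinct and $v_p\in V_{i_p}\setminus H$, then $x^*(x-v_p)\ge\delta$ for each $p$. At every point at most one of the functions $x-v_p$ is nonzero, so $\|\sum_p(x-v_p)\|\le1$ and $n\delta\le\|x^*\|$.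
\end{proof}

\begin{example}[(P2) cannot be omitted]\label{ex:linfty}
Let $L=K=\beta\mathbb N$ be the Stone--\v Cech compactification and $D=\mathbb N$. Restriction to $D$ is an isometry of $\mathcal C(L)$ onto $\ell_\infty=\bigcup_{R\in\mathbb N}[-R,R]^{\mathbb N}$, a Borel and hence analytic subset of $\mathbb R^{\mathbb N}$; so (P1) holds. We show that the cube $A=\{0,1\}^{\mathbb N}\subset\ell_\infty$ is not in $\mathcal N_{1/2}$, so that $\mathcal C(L)$ is not LUR renormable by \eqref{eq:criterion}.

Suppose $A=\bigcup_nA_n$ as above. For $x\in A$ and infinite $M\subset\mathbb N$ let $P(x,M)=\{y\in A: y=x\text{ off }M\}$, a nonempty compact set in the product topology. We build sets $P_0\supset P_1\supset\cdots$ of this form with $P_{n+1}\cap A_n=\emptyset$; a point of $\bigcap_nP_n$ then lies in no $A_n$. Let $P_0=A$. Given $P_n=P(x_n,M_n)$, put $P_{n+1}=P_n$ if $P_n\cap A_n=\emptyset$. Otherwise take $x\in P_n\cap A_n$ and $H$ with $H\cap A_n=\{x\}$, and split $M_n$ into infinitely many disjoint infinite sets $M^i$. By Lemma~\ref{lem:disjoint} there is $i$ with $P(x,M^i)\subset H$. Pick $p\in M^i$, let $x'$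 be $x$ with the $p$-th coordinate changed, and put $P_{n+1}=P(x',M^i\setminus\{p\})$. Then $P_{n+1}\subset P_n$ and $P_{n+1}\subset H\setminus\{x\}$.
\end{example}

\section{Parametrizing the continuous functions}\label{sec:param}

We use two standard facts: the image of a Borel subset of a Polish space under a Borel map into a Polish space is analytic, and every nonempty analytic set is a continuous image of $\mathbb N^{\mathbb N}$. Property (P1) is verified by writing each continuous function as a fast uniform limit of polynomials in a Borel family of generators.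

\begin{lemma}\label{lem:P1}
Let $L$ be a nonempty compact space with a countable dense set $D$, let $\Gamma_0$ be a nonempty Polish space, and let $(\varphi_t)_{t\in\Gamma_0}$ be a family in $\mathcal C(L)$ that separates the points of $L$ and such that $t\mapsto\varphi_t(d)$ is Borel for each $d\in D$. Then \textup{(P1)} holds.
\end{lemma}

\begin{proof}
Let $\mathcal P$ be the countable discrete space of polynomials with rational coefficients in variables $u_0,u_1,\dots$ (finitely many in each polynomial). For $P\in\mathcal P$ and $\tau\in\Gamma_0^{\mathbb N}$ put $P[\tau]=P(\varphi_{\tau_0},\varphi_{\tau_1},\dots)\in\mathcal C(L)$. By the Stone--Weierstrass theorem the real polynomials in the $\varphi_t$ are dense in $\mathcal C(L)$; as the $\varphi_t$ are bounded, the coefficients can be taken rational, so the functions $P[\tau]$ are dense. For $d\in D$ the map $(P,\tau)\mapsto P[\tau](d)$ is Borel on $\mathcal P\times\Gamma_0^{\mathbb N}$. Since $D$ is countable,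
\[
B=\bigl\{(P_n,\tau_n)_n:\ |P_n[\tau_n](d)-P_{n+1}[\tau_{n+1}](d)|\le2^{-n}\ \text{ for all }n\in\mathbb N,\ d\in D\bigr\}
\]
is a Borel subset of the Polish space $(\mathcal P\times\Gamma_0^{\mathbb N})^{\mathbb N}$. For an element of $B$ the inequalities extend from $D$ to $L$ by density, so $P_n[\tau_n]$ converges uniformly to an element of $\mathcal C(L)$. Every $f\in\mathcal C(L)$ arises in this way: choose $\|P_n[\tau_n]-f\|\le2^{-n-2}$. Hence $\{f|_D:f\in\mathcal C(L)\}$ is the image of $B$ under the Borel map $(P_n,\tau_n)_n\mapsto(\lim_nP_n[\tau_n](d))_{d\in D}$.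
\end{proof}

Property (P2) comes from the following theorem.

\begin{theorem}[Rosenthal \cite{Ros}; Bourgain--Fremlin--Talagrand \cite{BFT}]\label{thm:SC}
If $\Gamma_0$ is Polish, every compact subset of $\mathcal B_1(\Gamma_0)$ is sequentially compact.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:rosenthal} from Theorem~\ref{thm:main}]
We may assume $L\subset\mathcal B_1(\Gamma_0)$ with $\Gamma_0$ Polish and nonempty (for empty $\Gamma_0$, $L$ is a single point). Let $D\subset L$ be countable and dense. Theorem~\ref{thm:SC} gives (P2). The evaluations $\varphi_t(p)=p(t)$, $t\in\Gamma_0$, are continuous on $L$ and separate its points, and $t\mapsto\varphi_t(d)=d(t)$ is Baire-1, hence Borel. Lemma~\ref{lem:P1} gives (P1).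
\end{proof}

\subsection*{Notation for Sections~\ref{sec:cubes}--\ref{sec:lazy}}
Fix $L,D,K$ as in Theorem~\ref{thm:main} and let $X=\mathcal C(K)$ and $\Gamma=\mathbb N^{\mathbb N}$. By (P1) there is a continuous map $\Psi$ from $\Gamma$ onto $\{f|_D:f\in\mathcal C(L)\}$. Let $f_\gamma\in\mathcal C(L)$ be the function with $f_\gamma|_D=\Psi(\gamma)$; it is unique because $D$ is dense. Thus
\begin{equation}\label{eq:param}
\{f_\gamma:\gamma\in\Gamma\}=\mathcal C(L),\qquad \gamma\mapsto f_\gamma(d)\text{ is continuous for each }d\in D .
\end{equation}
For $x\in X$ fix, by Tietze's theorem, an extension $\hat x\in\mathcal C(L)$ with $\|\hat x\|=\|x\|$, and fix a \emph{code} $g(x)=(g_0(x),g_1(x),\dots)\in\Gamma$ with $f_{g(x)}=\hat x$. The map $x\mapsto\hat x$ need not be linear or continuous. A reader interested only in the conjecture may take $K=L$ and $\hat x=x$.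

Finally fix $\varepsilon>0$ and $R>0$, and write $\mathcal N=\mathcal N_\varepsilon$, $E=E_\varepsilon$, $B_R=B[0,R]\subset X$. We shall prove that $B_R\in\mathcal N$. Since $X$ is a countable union of balls, Theorem~\ref{thm:main} then follows from \eqref{eq:criterion}.

\section{Cubes and orthogonality}\label{sec:cubes}

We first isolate the configuration that (P1) and (P2) forbid, in the simplest case.

\begin{example}[a cube]\label{ex:cube}
Let $e_0,e_1,\dots\in D$, and let $Z\subset X$ contain, for every $k$ and every $c\in\{0,1\}^k$, a function $z_c$ with $\hat z_c(e_s)=c_s$ for $s<k$. Then $g(Z)$ does not have compact closure in $\Gamma$. Indeed, by (P2) there are $s_0<s_1<\cdots$ such that $e_{s_i}$ converges to some $p\in L$. Choose $c\in\{0,1\}^{\mathbb N}$ with $c_{s_i}=1$ for even $i$ and $c_{s_i}=0$ for odd $i$. If the codes $g(z_{c|k})$, $k\in\mathbb N$, had a cluster point $\gamma$, then \eqref{eq:param} would give $f_\gamma(e_s)=c_s$ for all $s$, and $f_\gamma$ would be discontinuous at $p$.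
\end{example}

Cubes themselves are harmless: for $L=K=\mathbb N\cup\{\infty\}$, $e_s=s$, the finitely supported $\{0,1\}$-valued functions form one. What matters is compactness of the set of codes. It guarantees that a pointwise limit on $D$ of functions from $Z$ is again the restriction of a \emph{continuous} function on $L$; this is the role of (P1).

We shall not be able to prescribe values exactly, only to control them in the mean, so we look for a probabilistic form of the example. Choose $c\in\{0,1\}^k$ uniformly at random and let $\xi=z_c$. Then $\hat\xi(e_s)=c_s$. The orthogonal projections $Q_s$ of $L_2$ onto the lines spanned by $c_s-\frac12$ are mutually orthogonal, and $Q_s\hat\xi(e_s)=c_s-\frac12$ has norm $\frac12$. The next lemma shows that this is all that is needed.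

We recall that a sequence $(\mu_l)$ of Borel probability measures on a compact metrizable space $C$ has a subsequence converging \emph{weakly} to a probability measure $\mu$, meaning $\int\varphi\,d\mu_l\to\int\varphi\,d\mu$ for all $\varphi\in\mathcal C(C)$.

\begin{lemma}\label{lem:key}
Let $Z\subset B_R$ be such that $g(Z)$ has compact closure. Let $T\subset\mathbb N$ be infinite, let $e_s\in D$ for $s\in T$, and let $\beta>0$. Then it is impossible that for every $l\in\mathbb N$ there are a finite probability space, a random variable $\xi_l$ on it with values in $Z$, and mutually orthogonal orthogonal projections $Q^l_s$ $(s\in T,\ s<l)$ of its $L_2$-space such that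
\[
\|Q^l_s\,\hat\xi_l(e_s)\|_2\ge\beta\qquad(s\in T,\ s<l).
\]
\end{lemma}

\begin{proof}
Suppose they exist. Let $C=\overline{g(Z)}$, let $\mu_l$ be the law of $g(\xi_l)$ on $C$, and let $\mu$ be the weak limit of a subsequence of $(\mu_l)$. For $d\in D$ we have $|f_\gamma(d)|\le R$ for $\gamma\in g(Z)$, because extensions preserve the norm, and hence for $\gamma\in C$ by \eqref{eq:param}.

By (P2) there is an infinite $J\subset T$ such that $(e_s)_{s\in J}$ converges to some $p\in L$. Each $f_\gamma$ is continuous on $L$, so $f_\gamma(e_s)\to f_\gamma(p)$ along $J$ for every $\gamma\in C$. By bounded convergence the functions $\gamma\mapsto f_\gamma(e_s)$, $s\in J$, converge in $L_2(\mu)$. Fix $n>4R^2/\beta^2$ and choose $s_1<\dots<s_n$ in $J$ so large that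
\[
\int_C|f_\gamma(e_{s_1})-f_\gamma(e_{s_i})|^2\,d\mu(\gamma)<\beta^2/4\qquad(i\le n).
\]
The integrands are continuous on $C$, so the same $n$ inequalities hold for $\mu_l$, for some $l>s_n$ in the subsequence. Put $h_i=\hat\xi_l(e_{s_i})=f_{g(\xi_l)}(e_{s_i})$. Then $\|h_1-h_i\|_2<\beta/2$, and therefore
\[
\|Q^l_{s_i}h_1\|_2\ge\|Q^l_{s_i}h_i\|_2-\|h_1-h_i\|_2\ge\beta/2\qquad(i\le n).
\]
The single function $h_1$ thus has $n$ large orthogonal components, and Bessel's inequality gives $n\beta^2/4\le\|h_1\|_2^2\le R^2$, contrary to the choice of $n$.
\end{proof}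

\section{Chains and walks}\label{sec:chains}

How does a set $A\notin\mathcal N$ produce a substitute for a cube? By Lemma~\ref{lem:E}, many points $x\in A$ are approximate averages of points $y_1,\dots,y_m\in A$ at distance more than $\varepsilon$ from $x$; moving from $x$ to some $y_j$ is one step. The number $m$, the weights and the points of $D$ where the move is visible depend on $x$, but they range over a countable set, so they are constant on a subset $A_1\notin\mathcal N$. Now repeat the argument inside $A_1$ to get $A_2\subset A_1$, and so on. A point of $A_{s+1}$ moves to a point of $A_s$, which can then make the move prepared at the previous stage. So moves are composed \emph{downward}, from level $k$ to level $0$. At stage $s$ we also freeze a bound for the $s$-th coordinate of the codes; this will give compactness.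

\begin{definition}
A \emph{chain} consists of sets $B_R\supset A_0\supset A_1\supset\cdots$ with $A_s\notin\mathcal N$ and, for each $s\in\mathbb N$, an integer $m_s\ge1$, positive rationals $\lambda_{s,1},\dots,\lambda_{s,m_s}$ with sum $1$, maps $y^s_j\colon A_{s+1}\to A_s$ $(1\le j\le m_s)$ and an integer $N_s$, subject to condition (C) below. Put $y^s_0(x)=x$, which also maps $A_{s+1}$ into $A_s$. For $x\in A_s$ and $r\le s$ the finite set of \emph{descendants} of $x$ at level $r$ is
\[
\operatorname{Desc}^s_r(x)=\bigl\{y^r_{i_r}\circ y^{r+1}_{i_{r+1}}\circ\dots\circ y^{s-1}_{i_{s-1}}(x):\ 0\le i_t\le m_t\text{ for }r\le t<s\bigr\}\subset A_r ,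
\]
with $\operatorname{Desc}^s_s(x)=\{x\}$. The condition is:
\begin{itemize}
\item[(C)] $g_s(z)\le N_s$ for all $s\in\mathbb N$, $x\in A_s$ and $z\in\operatorname{Desc}^s_0(x)$.
\end{itemize}
A \emph{chain of height $s$} consists of $A_0,\dots,A_s$, $N_0,\dots,N_s$ and the remaining data for indices below $s$. We write $\hat y^s_j(x)$ for the extension of $y^s_j(x)$ to $L$.
\end{definition}

Every $A\subset B_R$ with $A\notin\mathcal N$ is the union of the countably many sets on which $g_0$ is constant. One of them, $A_0$, is not in $\mathcal N$, and it is a chain of height $0$ inside $A$. The inductive step is the same pigeonhole argument.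

\begin{lemma}\label{lem:extend}
Let a chain of height $s$ be given, let $B\subset A_s$ with $B\notin\mathcal N$, and let $W$ be a countable set. Suppose that to each $x\in B$ are assigned an integer $m(x)\ge1$, positive rationals $\lambda_j(x)$ with sum $1$ and points $y_j(x)\in A_s$ $(1\le j\le m(x))$, and an element $w(x)\in W$. Then there is $A_{s+1}\subset B$ on which $m$, $(\lambda_j)_j$ and $w$ are constant, such that the constant values $m_s,\lambda_{s,j}$, the maps $y^s_j=y_j|_{A_{s+1}}$ and a suitable $N_{s+1}$ extend the chain to height $s+1$.
\end{lemma}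

\begin{proof}
For $x\in B$ put $y_0(x)=x$ and let $n(x)$ be the maximum of $g_{s+1}$ on the finite set $\bigcup_{0\le j\le m(x)}\operatorname{Desc}^s_0(y_j(x))$. The map $x\mapsto(m(x),(\lambda_j(x))_j,w(x),n(x))$ has countable range, so it is constant on some $A_{s+1}\subset B$ with $A_{s+1}\notin\mathcal N$. Let $N_{s+1}$ be the value of $n$.
\end{proof}

In the situation of the lemma we write, already for $x\in B$, $\operatorname{Desc}^{s+1}_{s+1}(x)=\{x\}$ and $\operatorname{Desc}^{s+1}_r(x)=\bigcup_{0\le j\le m(x)}\operatorname{Desc}^s_r(y_j(x))\subset A_r$ for $r\le s$; on $A_{s+1}$ this agrees with the definition.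

\subsection*{Walks}
Given a chain, fix once and for all a point $x_k\in A_k$ for each $k\ge1$ (sets outside $\mathcal N$ are nonempty). Let $k\ge1$ and let $\pi_s$ be a probability on $\{0,\dots,m_s\}$ for $s<k$. The \emph{walk of height $k$} with step distributions $(\pi_s)$ is defined on the finite probability space of sequences $(i_0,\dots,i_{k-1})$ with independent coordinates, $i_s$ having law $\pi_s$, by
\[
X_k=x_k,\qquad X_s=y^s_{i_s}(X_{s+1})\quad(s=k-1,\dots,0).
\]
Then $X_s\in A_s$ depends only on $i_s,\dots,i_{k-1}$, and
\begin{equation}\label{eq:desc}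
X_r\in\operatorname{Desc}^s_r(X_s)\qquad(r\le s\le k).
\end{equation}
For $0\le s\le k$ let $\mathbb E_s$ be the operator that averages over $i_0,\dots,i_{s-1}$ and keeps $i_s,\dots,i_{k-1}$ fixed; it is the conditional expectation given $i_s,\dots,i_{k-1}$, and $\mathbb E_0$ is the identity. Each $\mathbb E_s$ is the orthogonal projection of $L_2$ onto the functions of $i_s,\dots,i_{k-1}$, it is a contraction of $L_1$ and of $L_\infty$, and $\mathbb E_r\mathbb E_s=\mathbb E_{\max(r,s)}$. Hence the \emph{martingale differences}
\[
Q_s=\mathbb E_s-\mathbb E_{s+1}\qquad(s<k)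
\]
are orthogonal projections of $L_2$, they have norm at most $2$ on $L_1$, and they are mutually orthogonal: for $r<s$,
\[
Q_rQ_s=(\mathbb E_s-\mathbb E_{s+1})-(\mathbb E_s-\mathbb E_{s+1})=0 .
\]
Since $i_r$ is independent of the later coordinates, for any real function $\varphi$ on $A_r\times A_{r+1}$,
\begin{equation}\label{eq:cond}
\mathbb E_{r+1}\,\varphi(X_r,X_{r+1})=\sum_{i=0}^{m_r}\pi_r(i)\,\varphi\bigl(y^r_i(X_{r+1}),X_{r+1}\bigr).
\end{equation}

\begin{proposition}\label{prop:walks}
Let a chain be given, let $T\subset\mathbb N$ be infinite, let $e_s\in D$ for $s\in T$, and let $\beta>0$. It is impossible that for every $l\in\mathbb N$ there is a walk of some height $k\ge l$ with $\|Q_s\hat X_0(e_s)\|_1\ge\beta$ for all $s\in T$, $s<l$.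
\end{proposition}

\begin{proof}
Let $Z=\bigcup_{k\ge1}\operatorname{Desc}^k_0(x_k)\subset B_R$; by \eqref{eq:desc} the endpoint $X_0$ of every walk lies in $Z$. Fix $s$. If $k\ge s$ and $z\in\operatorname{Desc}^k_0(x_k)$, then $z\in\operatorname{Desc}^s_0(x')$ for some $x'\in\operatorname{Desc}^k_s(x_k)\subset A_s$ (split the composition at level $s$), so $g_s(z)\le N_s$ by (C). The indices $k<s$ contribute finitely many points to $Z$. So $g_s$ is bounded on $Z$, say by $M_s$, and $g(Z)$ lies in the compact set $\prod_s\{0,\dots,M_s\}$. As $\|\cdot\|_2\ge\|\cdot\|_1$ on a probability space, Lemma~\ref{lem:key} applies with $\xi_l=X_0$.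
\end{proof}

\section{Averages without cancellation}\label{sec:martingale}

A point $x$ can be close to an average $\sum_j\lambda_jy_j$ of far points in two ways. The differences $y_j-x$ may cancel, as for $y_{1,2}=x\pm u$ with weights $\frac12$, where $\sum_j\lambda_j|y_j-x|=|u|$ is large somewhere. Or they may avoid each other, as in Example~\ref{ex:linfty}: if $y_j=x+u_j$ with disjointly supported $u_j$ of norm $1$ and weights $\frac1m$, then $\sum_j\lambda_j|y_j-x|\le\frac1m$ everywhere. The following sets capture the second behavior.

\begin{definition}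
For $A\subset B_R$ and $\theta>0$, $G_\theta(A)$ is the set of $x\in A$ for which there are $m\ge1$, positive rationals $\lambda_1,\dots,\lambda_m$ with sum $1$ and $y_1,\dots,y_m\in A$ such that
\[
\|y_j-x\|>\varepsilon\quad(j\le m),\qquad \sup_{t\in K}\sum_j\lambda_j|y_j(t)-x(t)|<\theta .
\]
\end{definition}

We show that cancellation cannot account for a failure of $A\in\mathcal N$. If it did, the walk that moves from $x$ to $y_j$ with probability $\lambda_j$ would be nearly a martingale at every point of $K$, and its step at level $s$ would be large in $L_1$ at one point $e_s$. The later steps, at levels below $s$, need not be small at $e_s$: they average out, so they do not affect $Q_s$.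

\begin{proposition}\label{prop:G}
If $A\subset B_R$, $A\notin\mathcal N$ and $\theta>0$, then $G_\theta(A)\notin\mathcal N$.
\end{proposition}

\begin{proof}
Suppose $G_\theta(A)\in\mathcal N$. Fix $\eta_r>0$ with $\sum_r\eta_r\le\theta/8$.

\emph{Step 1: the chain.} We construct a chain with $A_0\subset A$ and points $e_s\in D$ such that for all $s$ and all $x\in A_{s+1}$
\begin{align}
&\Bigl\|x-\sum_j\lambda_{s,j}\,y^s_j(x)\Bigr\|<\eta_s,\label{eq:b0}\\
&\sum_j\lambda_{s,j}\,\bigl|\hat y^s_j(x)(e_s)-\hat x(e_s)\bigr|>\theta/2,\label{eq:b1}\\
&\Bigl|\hat z(e_s)-\sum_j\lambda_{r,j}\,\hat y^r_j(z)(e_s)\Bigr|<\eta_r\qquad\bigl(r\le s,\ z\in\operatorname{Desc}^{s+1}_{r+1}(x)\bigr),\label{eq:b2}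
\end{align}
all sums over $j\ge1$. Condition \eqref{eq:b2} is listed separately because \eqref{eq:b0} holds on $K$, while $e_s$ need not belong to $K$.

Start with a chain of height $0$ inside $A$, and suppose that height $s$ has been reached. By Lemma~\ref{lem:E}, $B=E(A_s)\setminus G_\theta(A)\notin\mathcal N$. Let $x\in B$. Since $x\in E(A_s)$, there are $y_1,\dots,y_m\in A_s\setminus B[x,\varepsilon]$ and positive reals $\mu_j$ with sum $1$ such that $\|x-\sum_j\mu_jy_j\|<\eta_s$. Replacing $\mu_j$ by $\lambda_j$ moves the average by at most $R\sum_j|\lambda_j-\mu_j|$, so there are positive rationals $\lambda_j$ with sum $1$ and $\|x-\sum_j\lambda_jy_j\|<\eta_s$. Since $x,y_1,\dots,y_m\in A$ and $x\notin G_\theta(A)$, there is $t\in K$ with $\sum_j\lambda_j|y_j(t)-x(t)|>\theta/2$. Consider the set $U$ of points $p\in L$ at which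
\[
\sum_j\lambda_j|\hat y_j(p)-\hat x(p)|>\theta/2,\qquad\Bigl|\hat x(p)-\sum_j\lambda_j\hat y_j(p)\Bigr|<\eta_s,\qquad \Bigl|\hat z(p)-\sum_j\lambda_{r,j}\hat y^r_j(z)(p)\Bigr|<\eta_r
\]
for all $r<s$ and $z\in\operatorname{Desc}^{s+1}_{r+1}(x)$. These are finitely many strict inequalities between continuous functions, so $U$ is open. It contains $t$: the last inequalities hold on $K$ by \eqref{eq:b0} at level $r$, as $z\in A_{r+1}$. Since $D$ is dense, there is $e(x)\in D\cap U$. Apply Lemma~\ref{lem:extend} with $W=D$, $w=e$, and let $e_s$ be the constant value of $e$ on $A_{s+1}$.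

\emph{Step 2: the walk.} Fix $k\ge1$ and take the walk of height $k$ with $\pi_s(j)=\lambda_{s,j}$ for $j\ge1$ and $\pi_s(0)=0$. Let $s<k$ and $f_s=\hat X_0(e_s)$. For $r\le s$, \eqref{eq:cond} gives $\mathbb E_{r+1}\hat X_r(e_s)=\sum_j\lambda_{r,j}\hat y^r_j(X_{r+1})(e_s)$. By \eqref{eq:desc} we may apply \eqref{eq:b2} with $x=X_{s+1}$, $z=X_{r+1}$:
\begin{equation}\label{eq:almostmart}
|\mathbb E_{r+1}\hat X_r(e_s)-\hat X_{r+1}(e_s)|\le\eta_r\qquad(r\le s).
\end{equation}
We claim that $|\mathbb E_rf_s-\hat X_r(e_s)|\le\sum_{q<r}\eta_q$ for $0\le r\le s+1$. For $r=0$ both sides vanish. If the claim holds for some $r\le s$, apply $\mathbb E_{r+1}$, which does not increase the supremum norm and satisfies $\mathbb E_{r+1}\mathbb E_r=\mathbb E_{r+1}$, and add \eqref{eq:almostmart}. Using the claim for $r=s$ and $r=s+1$,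
\[
\bigl|Q_sf_s-\bigl(\hat X_s(e_s)-\hat X_{s+1}(e_s)\bigr)\bigr|\le\theta/8+\theta/8=\theta/4 .
\]
By \eqref{eq:cond} and \eqref{eq:b1} with $x=X_{s+1}$ we have $\mathbb E_{s+1}|\hat X_s(e_s)-\hat X_{s+1}(e_s)|>\theta/2$ pointwise, so $\|\hat X_s(e_s)-\hat X_{s+1}(e_s)\|_1>\theta/2$. Hence $\|Q_sf_s\|_1\ge\theta/4$ for all $s<k$ and all $k\ge1$. This contradicts Proposition~\ref{prop:walks} with $T=\mathbb N$ and $\beta=\theta/4$.
\end{proof}

\section{The lazy walk}\label{sec:lazy}

Suppose now that $B_R\notin\mathcal N$. Proposition~\ref{prop:G} allows us to build a chain in which all moves come from the sets $G_\theta$, with $\theta$ as small as we like. The walk of the previous section is then useless: its step from $x$ has $L_1$-norm below $\theta$ at every point of $K$. But each single move $x\mapsto y_j$ is larger than $\varepsilon$ at a point of its own. So we choose the index $j_s$ in advance and let a fair coin decide whether to move or to stay, exactly as in a cube. This walk is not a martingale, and the steps below level $s$ may disturb the value at the point attached to level $s$. The absence of cancellation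 says that, for indices chosen at random with the weights $\lambda$, the disturbance is small.

Fix $\theta_r>0$ with $\sum_r\theta_r\le\varepsilon/8$.

\begin{lemma}\label{lem:goodchain}
If $B_R\notin\mathcal N$, there are a chain and points $e_{s,j}\in D$ $(s\in\mathbb N,\ 1\le j\le m_s)$ such that for all $s$, $x\in A_{s+1}$ and $1\le j\le m_s$
\begin{align}
&\bigl|\hat y^s_j(x)(e_{s,j})-\hat x(e_{s,j})\bigr|>\varepsilon,\label{eq:g1}\\
&\sum_{i=1}^{m_r}\lambda_{r,i}\,\bigl|\hat y^r_i(z)(e_{s,j})-\hat z(e_{s,j})\bigr|<\theta_r\qquad\bigl(r<s,\ z\in\operatorname{Desc}^{s+1}_{r+1}(x)\bigr).\label{eq:g2}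
\end{align}
\end{lemma}

\begin{proof}
We also maintain, for all $r$ and $z\in A_{r+1}$,
\begin{equation}\label{eq:g0}
\sum_{i=1}^{m_r}\lambda_{r,i}\,|y^r_i(z)-z|<\theta_r\quad\text{on }K .
\end{equation}
Start with a chain of height $0$ and suppose that height $s$ has been reached. By Proposition~\ref{prop:G}, $B=G_{\theta_s}(A_s)\notin\mathcal N$. For $x\in B$ take $m$, $\lambda_j$ and $y_j\in A_s$ as in the definition of $G_{\theta_s}(A_s)$; this gives \eqref{eq:g0} at level $s$. For $j\le m$ pick $t_j\in K$ with $|y_j(t_j)-x(t_j)|>\varepsilon$, and let $U_j$ be the set of $p\in L$ with $|\hat y_j(p)-\hat x(p)|>\varepsilon$ and $\sum_i\lambda_{r,i}|\hat y^r_i(z)(p)-\hat z(p)|<\theta_r$ for all $r<s$, $z\in\operatorname{Desc}^{s+1}_{r+1}(x)$. The set $U_j$ is open, and it contains $t_j$ by \eqref{eq:g0} at the levels $r<s$, as $z\in A_{r+1}$. Pick $e_j(x)\in D\cap U_j$. Apply Lemma~\ref{lem:extend} with $W$ the set of finite sequences in $D$ and $w(x)=(e_1(x),\dots,e_m(x))$, and let $(e_{s,j})_j$ be the constant value of $w$ on $A_{s+1}$.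
\end{proof}

Take this chain. Let $\Omega=\prod_{s\in\mathbb N}\{1,\dots,m_s\}$, a compact metrizable space, and let $\Lambda$ be the product of the probabilities $\lambda_s=(\lambda_{s,j})_{j}$. For $k\ge1$ and $\mathbf j=(j_s)\in\Omega$, the \emph{lazy walk} with parameters $(k,\mathbf j)$ is the walk of height $k$ with $\pi_s(0)=\pi_s(j_s)=\frac12$. For $s<k$ the disturbance at the point $e=e_{s,j_s}$ is measured by
\[
C^k_s(\mathbf j)=\sum_{r<s}\bigl\|\hat X_r(e)-\hat X_{r+1}(e)\bigr\|_1 ,
\]
the norm being taken over the coins, for fixed $\mathbf j$. It depends only on $j_0,\dots,j_{k-1}$.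

\begin{lemma}\label{lem:ab}
Let $s<k$.
\begin{itemize}
\item[(a)] For every $\mathbf j\in\Omega$, the lazy walk with parameters $(k,\mathbf j)$ satisfies $\|Q_s\hat X_0(e_{s,j_s})\|_1\ge\varepsilon/2-2C^k_s(\mathbf j)$.
\item[(b)] $\int_\Omega C^k_s\,d\Lambda\le\varepsilon/16$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $e=e_{s,j_s}$. By the triangle inequality $\|\hat X_0(e)-\hat X_s(e)\|_1\le C^k_s(\mathbf j)$, so $\|Q_s\hat X_0(e)-Q_s\hat X_s(e)\|_1\le2C^k_s(\mathbf j)$. Put $a=\hat X_{s+1}(e)$ and $b=\hat y^s_{j_s}(X_{s+1})(e)$. Then $\hat X_s(e)$ equals $a$ or $b$ according to the coin at level $s$, $\mathbb E_s\hat X_s(e)=\hat X_s(e)$, and $\mathbb E_{s+1}\hat X_s(e)=\frac12(a+b)$ by \eqref{eq:cond}. Hence $|Q_s\hat X_s(e)|=\frac12|b-a|>\varepsilon/2$ pointwise, by \eqref{eq:g1} with $x=X_{s+1}$ and $j=j_s$.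

(b) Let $r<s$. By \eqref{eq:cond},
\[
\bigl\|\hat X_r(e)-\hat X_{r+1}(e)\bigr\|_1=\tfrac12\,\mathbb E\,\bigl|\hat y^r_{j_r}(X_{r+1})(e)-\hat X_{r+1}(e)\bigr| ,
\]
where $\mathbb E$ is the expectation over the coins at the levels $r+1,\dots,k-1$. As a function of these coins, $X_{r+1}$ depends only on $j_{r+1},\dots,j_{k-1}$, and so does $e=e_{s,j_s}$, since $s\ge r+1$. Fix these coordinates and average over $j_r$ with law $\lambda_r$. The result is
\[
\tfrac12\,\mathbb E\sum_{i=1}^{m_r}\lambda_{r,i}\,\bigl|\hat y^r_i(X_{r+1})(e)-\hat X_{r+1}(e)\bigr|\le\theta_r/2 ,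
\]
by \eqref{eq:desc} and \eqref{eq:g2} with $x=X_{s+1}$, $j=j_s$, $z=X_{r+1}$. Integrate over the remaining coordinates and sum over $r<s$.
\end{proof}

Let $T_k(\mathbf j)=\{s<k: C^k_s(\mathbf j)\le\varepsilon/8\}$ be the set of levels with small disturbance. By (b) and Markov's inequality,
\begin{equation}\label{eq:markov}
\Lambda\{\mathbf j: s\in T_k(\mathbf j)\}\ge1-\frac{\varepsilon/16}{\varepsilon/8}=\frac12\qquad(s<k).
\end{equation}
Proposition~\ref{prop:walks} needs one infinite set $T$ and one sequence of points $e_s$ that serve for all heights. Choosing a good $\mathbf j$ for each $k$ and passing to a pointwise limit does not suffice, because the sets $T_k(\mathbf j)$ might escape to infinity and leave a finite limit. We take the limit of the distributions instead, which preserves \eqref{eq:markov}.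

\begin{lemma}\label{lem:select}
There are $\mathbf j\in\Omega$ and an infinite set $T\subset\mathbb N$ such that for every $l$ there are $k\ge l$, $k\ge1$, and $\mathbf j'\in\Omega$ with $j'_s=j_s$ for all $s<l$ and $s\in T_k(\mathbf j')$ for all $s\in T$, $s<l$.
\end{lemma}

\begin{proof}
Identify subsets of $\mathbb N$ with points of $2^{\mathbb N}$. The map $\mathbf j\mapsto(\mathbf j,T_k(\mathbf j))$ from $\Omega$ to the compact metrizable space $\Omega\times2^{\mathbb N}$ is continuous, as $T_k$ depends on finitely many coordinates. Let $\nu_k$ be the image of $\Lambda$ under it, and let $\nu$ be the weak limit of a subsequence of $(\nu_k)$. For a clopen set $V$ the indicator is continuous, so $\nu_k(V)\to\nu(V)$ along the subsequence. The sets $V_s=\{(\mathbf j',T'):s\in T'\}$ are clopen, and $\nu_k(V_s)\ge\frac12$ for $k>s$ by \eqref{eq:markov}; hence $\nu(V_s)\ge\frac12$ for all $s$. The set of pairs with $T'$ infinite is the decreasing intersection $\bigcap_n\bigcup_{s\ge n}V_s$, so it has $\nu$-measure at least $\frac12$. The union of the countably many basic open sets of $\nu$-measure $0$ is null. So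 there is a pair $(\mathbf j,T)$ with $T$ infinite all of whose neighborhoods have positive $\nu$-measure. Given $l$, the set
\[
V=\{(\mathbf j',T'):\ j'_s=j_s\text{ and }(s\in T'\Leftrightarrow s\in T)\text{ for all }s<l\}
\]
is a clopen neighborhood of $(\mathbf j,T)$. Thus $\nu_k(V)>0$ for some $k\ge\max(l,1)$, and there is $\mathbf j'$ with $(\mathbf j',T_k(\mathbf j'))\in V$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose $B_R\notin\mathcal N$. Take the chain of Lemma~\ref{lem:goodchain} and $\mathbf j,T$ from Lemma~\ref{lem:select}, and put $e_s=e_{s,j_s}$ for $s\in T$. Given $l$, let $k,\mathbf j'$ be as in Lemma~\ref{lem:select} and consider the lazy walk with parameters $(k,\mathbf j')$. For $s\in T$, $s<l$ we have $e_{s,j'_s}=e_s$ and $C^k_s(\mathbf j')\le\varepsilon/8$, so Lemma~\ref{lem:ab}(a) gives $\|Q_s\hat X_0(e_s)\|_1\ge\varepsilon/4$. This contradicts Proposition~\ref{prop:walks} with $\beta=\varepsilon/4$. Hence $B_R\in\mathcal N_\varepsilon$ for all $R>0$ and $\varepsilon>0$, so $X\in\mathcal N_\varepsilon$ for all $\varepsilon>0$, and \eqref{eq:criterion} finishes the proof.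
\end{proof}

\begin{remark}
Property (P2) is used once, in Lemma~\ref{lem:key}. Property (P1) provides the codes $g$, which enter through condition (C) and the same lemma. Density of $D$ moves the witnesses $t\in K$ into $D$, and countability of $D$ lets Lemma~\ref{lem:extend} make them independent of $x$. A proper closed subset $K$ costs nothing because each witness has to satisfy only finitely many strict inequalities.
\end{remark}

\section{Two consequences for Banach spaces}\label{sec:consequences}

The restriction of an LUR norm to a subspace is LUR. So a space that is isomorphic to a subspace of an LUR renormable space is LUR renormable.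

\begin{corollary}\label{cor:norming}
Let $X$ be a Banach space and $D\subset X^*$ a countable bounded set such that $\sup_{d\in D}|d(\cdot)|$ is an equivalent norm on $X$. Assume that every sequence in $D$ has a subsequence converging pointwise on $X$, and that $\{(d(x))_{d\in D}:x\in X\}$ is analytic in $\mathbb R^D$. Then $X$ admits an equivalent LUR norm.
\end{corollary}

\begin{proof}
We may assume $X\ne\{0\}$, so that $D\ne\emptyset$. Let $L$ be the weak* closure of $D$, which is weak* compact by the Banach--Alaoglu theorem. The map sending $x$ to the function $p\mapsto p(x)$ is linear from $X$ to $\mathcal C(L)$, and the norm of the image is $\sup_{d\in D}|d(x)|$; so it is an isomorphic embedding. By Theorem~\ref{thm:main} it suffices to verify (P1) and (P2). The pointwise limit of a bounded sequence in $X^*$ is a bounded linear functional and is the weak* limit of the sequence; this gives (P2). For (P1), let $\Psi'$ be a continuous map from a Polish space $\Gamma_0$ onto $\{(d(x))_{d\in D}:x\in X\}$. For $t\in\Gamma_0$ let $x_t\in X$ be the point with $(d(x_t))_{d\in D}=\Psi'(t)$; it is unique because $x\mapsto(d(x))_{d\in D}$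 is injective. The functions $\varphi_t(p)=p(x_t)$ are continuous on $L$ and separate its points, since $x_t$ runs through $X$, and $t\mapsto\varphi_t(d)$ is the $d$-th coordinate of $\Psi'$, hence continuous. Lemma~\ref{lem:P1} applies.
\end{proof}

\begin{corollary}\label{cor:dual}
If $Y$ is a separable Banach space not containing $\ell_1$, then $Y^*$ admits an equivalent LUR norm.
\end{corollary}

\begin{proof}
By the theorem of Odell and Rosenthal \cite{OR}, every $y^{**}\in Y^{**}$ is the weak* limit of a sequence in $Y$. The ball $(B_{Y^*},w^*)$ is compact and, as $Y$ is separable, metrizable; the elements of $Y$ are continuous on it, so each $y^{**}$ restricts to a Baire-1 function. The restriction map from the compact space $L=(B_{Y^{**}},w^*)$ to $\mathcal B_1(B_{Y^*},w^*)$ is continuous and injective, hence a homeomorphism onto its image, and $L$ is a Rosenthal compact. By Goldstine's theorem $B_Y$ is weak* dense in $L$, so a countable norm-dense subset of $B_Y$ is dense in $L$. By Theorem~\ref{thm:rosenthal}, $\mathcal C(L)$ is LUR renormable, and $y^*\mapsto(y^{**}\mapsto y^{**}(y^*))$ embeds $Y^*$ isometrically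 into $\mathcal C(L)$.
\end{proof}

\section{Separability cannot be dropped}\label{sec:nonseparable}

The phenomenon described in this section is due to Todorcevic \cite{Tod}. The argument of Example~\ref{ex:linfty} needs a family in which every member has infinitely many disjoint continuations and in which increasing sequences of continuations have limits. The well-ordered sets of rationals, ordered by end-extension, are such a family.

\begin{proposition}\label{prop:nonseparable}
There is a Rosenthal compact $K$ such that $\mathcal C(K)$ has no equivalent LUR norm. Such a $K$ embeds in no separable Rosenthal compact.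
\end{proposition}

\begin{proof}
The second statement follows from Theorem~\ref{thm:rosenthal}, as a compact subspace is closed.

For $s,x\subset\mathbb Q$ write $s\sqsubseteq x$ if $s$ is an initial segment of $x$, that is, $s\subset x$ and every $p\in x$ lying below some element of $s$ belongs to $s$. The relation is a partial order, and any two initial segments of the same set are $\sqsubseteq$-comparable. The union $w$ of a $\sqsubseteq$-chain of well-ordered sets is well ordered and has each of them as an initial segment: if $q\in w$ lies in the member $s$ of the chain, then all elements of $w$ below $q$ lie in $s$. Let $\mathcal T$ be the set of nonempty well-ordered subsets of $\mathbb Q$. Identify subsets of $\mathbb Q$ with points of the Polish space $2^{\mathbb Q}$. For $t\in\mathcal T$ let $h_t$ be the indicator of $\{x\in2^{\mathbb Q}:t\sqsubseteq x\}$. This set is $\{x:x\cap{\downarrow}t=t\}$, where ${\downarrow}t=\{q\in\mathbb Q:q\le p\text{ for some }p\in t\}$; it is closed and contains $t$, so $h_t\in\mathcal B_1(2^{\mathbb Q})$. Let $K=\{h_t:t\in\mathcal T\}\cup\{0\}$.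

\emph{$K$ is compact.} We show that $K$ is closed in $\{0,1\}^{2^{\mathbb Q}}$. Let $h\ne0$ be in the closure, say $h(x)=1$. There is a net $h_{t_\alpha}\to h$ with $t_\alpha\sqsubseteq x$ for all $\alpha$, and passing to a subnet we may assume $t_\alpha\to t$ in $2^{\mathbb Q}$: each rational is eventually in $t_\alpha$ if it is in $t$, and eventually outside $t_\alpha$ otherwise. Let $w$ be the union of all well-ordered initial segments of $x$. It is well ordered, and $t_\alpha\sqsubseteq w$ for all $\alpha$. Then $t\subset w$, and $t\sqsubseteq w$: if $p\in w$, $q\in t$, $p<q$, then eventually $q\in t_\alpha$, hence eventually $p\in t_\alpha$, hence $p\in t$. Also $\min w\in t_\alpha$ for all $\alpha$, so $t\ne\emptyset$ and $t\in\mathcal T$.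

Eventually $t_\alpha\sqsubseteq t$. This is already shown if $t=w$. Otherwise let $q=\min(w\setminus t)$, so that $t=\{p\in w:p<q\}$; eventually $q\notin t_\alpha$, which forces $t_\alpha\subset t$ and, both being initial segments of $w$, $t_\alpha\sqsubseteq t$.

Let $z\in2^{\mathbb Q}$. If $t\sqsubseteq z$, then eventually $t_\alpha\sqsubseteq z$, so $h(z)=1=h_t(z)$. Conversely, suppose $h(z)=1$, so that eventually $t_\alpha\sqsubseteq z$. Given $q\in t$, take $\alpha$ with $q\in t_\alpha\sqsubseteq t$ and $t_\alpha\sqsubseteq z$. Then $q\in z$, and every $p\in z$ with $p<q$ lies in $t_\alpha\subset t$. Hence $t\sqsubseteq z$. Thus $h=h_t\in K$.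

\emph{No LUR norm.} For $t\in\mathcal T$ let $f_t\in\mathcal C(K)$ be the evaluation $f_t(h)=h(t)$. Then $f_t(0)=0$, and $f_t(h_s)=1$ if $s\sqsubseteq t$, $f_t(h_s)=0$ otherwise. If $s\ne t$, say $s\not\sqsubseteq t$, then $f_s(h_s)=1$ and $f_t(h_s)=0$; so $\|f_s-f_t\|=1$. By \eqref{eq:criterion} it suffices to show $\{f_t:t\in\mathcal T\}\notin\mathcal N_{1/2}$. Suppose $\{f_t:t\in\mathcal T\}=\bigcup_nA_n$, where each $f_u\in A_n$ lies in an open half-space $H$ with $H\cap A_n=\{f_u\}$.

Let $u\in\mathcal T$ be bounded above, and for rational $q>\sup u$ let $V_q=\{f_v:v\in\mathcal T,\ u\cup\{q\}\sqsubseteq v\}$. For such $v$ we have $u\sqsubseteq v$, so $f_v-f_u$ is the indicator of $\{h_s:s\sqsubseteq v,\ s\not\sqsubseteq u\}=\{h_s:u\sqsubseteq s\sqsubseteq v,\ s\ne u\}$. For $h_s$ in this set, $\min(s\setminus u)=\min(v\setminus u)=q$. So these sets are disjoint for different $q$, and Lemma~\ref{lem:disjoint} applies to $x=f_u$ and the family $(V_q)_q$.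

Put $P(t,r)=\{u\in\mathcal T:t\sqsubseteq u,\ \sup u<r\}$. We build $t_0\sqsubseteq t_1\sqsubseteq\cdots$ in $\mathcal T$ and reals $r_0>r_1>\cdots$ with $\sup t_n<r_n$ and
\begin{equation}\label{eq:tree}
f_v\notin A_n\quad\text{for all }v\in P(t_n,r_n)\text{ with }t_{n+1}\sqsubseteq v .
\end{equation}
Let $t_0=\{0\}$, $r_0=1$, and let $(t_n,r_n)$ be given. If no $u\in P(t_n,r_n)$ has $f_u\in A_n$, put $t_{n+1}=t_n$ and take $r_{n+1}\in(\sup t_n,r_n)$. Otherwise take such a $u$ and $H$ with $H\cap A_n=\{f_u\}$. The interval $(\sup u,r_n)$ contains infinitely many rationals, so by Lemma~\ref{lem:disjoint} it contains a rational $q$ with $V_q\subset H$. Since $f_u\notin V_q$, the set $V_q$ misses $A_n$. Put $t_{n+1}=u\cup\{q\}$ and take $r_{n+1}\in(q,r_n)$. In both cases \eqref{eq:tree} holds.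

The set $t=\bigcup_nt_n$ belongs to $\mathcal T$ and $t_n\sqsubseteq t$ for all $n$. For all $i$ and $n$ we have $\sup t_i<r_{n+1}$, since $\sup t_i$ increases with $i$, $r_i$ decreases, and $\sup t_i<r_i$. Hence $\sup t\le r_{n+1}<r_n$ and $t\in P(t_n,r_n)$ for all $n$. By \eqref{eq:tree}, $f_t$ lies in no $A_n$, a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BFT}
Bourgain, Fremlin and Talagrand, \emph{Amer. J. Math.} \textbf{100} (1978).

\bibitem{HMO}
R. Haydon, A. Molt\'o and J. Orihuela, Spaces of functions with countably many discontinuities, arXiv:math/0612307 (2006).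

\bibitem{MOT}
Molt\'o, Orihuela and Troyanski, \emph{Proc. London Math. Soc.} \textbf{75} (1997), 619--640.

\bibitem{OR}
Odell and Rosenthal, \emph{Israel J. Math.} \textbf{20} (1975).

\bibitem{Raja}
Raja, \emph{Mathematika} \textbf{46} (1999), 343--358.

\bibitem{Ros}
Rosenthal, \emph{Amer. J. Math.} \textbf{99} (1977).

\bibitem{Tod}
Todorcevic, \emph{Studia Math.} \textbf{116} (1995).

\end{thebibliography}
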